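# Norm-preserving extension from the surfaces $M_\alpha$ in the tridisc

## The theorem, and what its words mean

**Theorem 1.** Let $\alpha=(\alpha_1,\alpha_2,\alpha_3)\in\mathbb C^3$ be *non-degenerate*: $|\alpha_i|<|\alpha_j|+|\alpha_k|$ whenever $\{i,j,k\}=\{1,2,3\}$. Let $\mathbb D$ be the open unit disc and
$$M_\alpha=\{z\in\mathbb D^3:\ \alpha_1 z_1+\alpha_2 z_2+\alpha_3 z_3=\bar\alpha_3 z_1z_2+\bar\alpha_2 z_1z_3+\bar\alpha_1 z_2z_3\}.$$
Let $M_N$ be the algebra of complex $N\times N$ matrices with the operator norm, and let $f:M_\alpha\to M_N$ be holomorphic with $\sup_{M_\alpha}\|f\|\le1$. Then there is a holomorphic $F:\mathbb D^3\to M_N$ with $F|_{M_\alpha}=f$ which is *Schur–Agler*: $\|F(T)\|\le1$ for all commuting triples $T=(T_1,T_2,T_3)$ of Hilbert space operators with $\|T_k\|<1$. In particular ($N=1$, scaling), $M_\alpha$ is an extension set in $\mathbb D^3$: each bounded holomorphic function on $M_\alpha$ extends to a holomorphic function on $\mathbb D^3$ with the same supremum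 norm.

In plain words: we are given a complex surface in the tridisc and a bounded holomorphic function on it. Extending the function is one thing; the theorem says that we can extend it without increasing its supremum by anything at all, and that the extension even obeys an operator inequality.

**Definition (holomorphic on a set).** Let $V\subset D$, with $D$ a domain in $\mathbb C^n$. A function $f$ on $V$ is holomorphic on $V$ if every $w\in V$ has an open neighbourhood $W$ in $D$ and a holomorphic $g$ on $W$ with $f=g$ on $V\cap W$. For example, on the cross $V=\{(z,w)\in\mathbb D^2:zw=0\}$, two holomorphic functions $f_1(z)$, $f_2(w)$ on the two branches with $f_1(0)=f_2(0)=c$ form a holomorphic function on $V$: it is the restriction of $f_1(z)+f_2(w)-c$.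

**Definition (extension set).** $V$ is an extension set in $D$ if every bounded holomorphic $f$ on $V$ extends to a bounded holomorphic $F$ on $D$ with $\sup_D|F|=\sup_V|f|$.

Two sets that fail. The two-point set $\{0,\frac12\}\subset\mathbb D$ is not an extension set: let $f(0)=-1$, $f(\frac12)=1$. An extension with supremum $1$ attains modulus $1$ inside $\mathbb D$, so it is constant, a contradiction. The cross $\{zw=0\}\subset\mathbb D^2$ fails too: $f=z+w$ has supremum $1$ on it. If $F$ extends $f$ with $|F|\le1$, then $F(0)=0$ and $F$ has gradient $(1,1)$ at $0$. The Schwarz lemma for $\lambda\mapsto F(\lambda r,\lambda r)$, $r<1$, gives $2r\le1$, which is false for $r$ near $1$.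

Here is what the problem starts from. Let $\rho$ be the Poincaré distance on $\mathbb D$. For $z,w\in V$ let $c_V(z,w)$ be the supremum of $\rho(F(z),F(w))$ over holomorphic $F:V\to\mathbb D$ (Carathéodory pseudodistance), and let $l_V(z,w)$ be the infimum of $\rho(\lambda,\mu)$ over holomorphic $\psi:\mathbb D\to\mathbb C^n$ with $\psi(\mathbb D)\subset V$, $\psi(\lambda)=z$, $\psi(\mu)=w$ (Lempert function). If $V$ is an extension set in $D$, then $c_V=c_D$ on $V\times V$. Indeed "$\ge$" is restriction. For "$\le$", extend $F:V\to\mathbb D$ to $\tilde F$ on $D$ with $|\tilde F|\le1$. By the maximum principle $|\tilde F|<1$, for otherwise $\tilde F$ would be a unimodular constant, also on $V$. So equality of the two distances is a necessary test. Kosiński and Zwonek ("Extension property in the tridisc", arXiv:1906.06607, 2019) show that $l_{M_\alpha}\equiv c_{M_\alpha}\equiv c_{\mathbb D^3}|_{M_\alpha\times M_\alpha}$ for non-degenerate $\alpha$, so the surfaces pass the test. Theorem 1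 says that they have the full property. We do not use this fact.

**Definition (the calculus and the Schur–Agler class).** For holomorphic $F=\sum_\nu F_\nu z^\nu:\mathbb D^3\to M_N$ and a commuting triple $T$ on $\mathcal K$ with $\|T_k\|<1$, put $F(T)=\sum_\nu F_\nu\otimes T^\nu$ on $\mathbb C^N\otimes\mathcal K$. The series converges absolutely, because $F$'s power series does so on $\mathbb D^3$. $F$ is Schur–Agler if $\|F(T)\|\le1$ for all such $T$. Scalar triples give $\|F\|\le1$ on $\mathbb D^3$. For example $z_1z_2z_3$ and $\frac13(z_1+z_2+z_3)$ are Schur–Agler, since $\|T_1T_2T_3\|\le1$ and $\|T_1+T_2+T_3\|\le3$.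

**Lemma 1.** Let $T$ be a commuting triple with $\|T_k\|<1$.
(a) If $h_m\to h$ locally uniformly on $\mathbb D^3$, then $h_m(T)\to h(T)$ in norm.
(b) $(h_1h_2)(T)=h_1(T)h_2(T)$ for $M_N$-valued holomorphic $h_1,h_2$.
(c) If $\chi=(\chi_1,\chi_2,\chi_3)$ acts coordinatewise by Möbius automorphisms of $\mathbb D$, then $F\circ\chi$ is Schur–Agler whenever $F$ is.

*Proof.* (a) Take $\max\|T_k\|\le r<R<1$, $r>0$. Cauchy's estimates give $\|h_\nu\|\le R^{-|\nu|}\sup_{|z_k|\le R}\|h\|$, so $\|h(T)\|\le(1-r/R)^{-3}\sup_{|z_k|\le R}\|h\|$. Apply this to $h_m-h$.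

(b) This is the product of absolutely convergent series, as $T^\nu T^{\nu'}=T^{\nu+\nu'}$.

(c) With $r$ as above, $\chi_k$ maps $|\lambda|\le r$ into some $|\lambda|\le r'<1$, $r'>0$. Von Neumann's inequality for the contraction $T_k/r$ and the function $\chi_k(r\lambda)/r'$ gives $\|\chi_k(T_k)\|\le r'<1$. The $\chi_k(T_k)$ commute, so $\chi(T)$ is again an admissible triple. For a polynomial $p$, (b) gives $(p\circ\chi)(T)=p(\chi(T))$. Applying this to the partial sums of $F$ and using (a) at $T$ and at $\chi(T)$ gives $(F\circ\chi)(T)=F(\chi(T))$, of norm $\le1$. $\square$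

Put $E_\alpha(z)=\alpha_1z_1+\alpha_2z_2+\alpha_3z_3-(\bar\alpha_3z_1z_2+\bar\alpha_2z_1z_3+\bar\alpha_1z_2z_3)$. A subset $V$ of $\mathbb D^3$ is a *holomorphic retract* if $V=\varrho(\mathbb D^3)$ for a holomorphic $\varrho:\mathbb D^3\to\mathbb D^3$ with $\varrho\circ\varrho=\varrho$. For example $\{z_3=0\}$ is one. These complements will also be proved.

**Theorem 2.**
(a) $M_\alpha$ is an extension set for every $\alpha\in\mathbb C^3$.
(b) If $\alpha$ is non-degenerate, $T$ is a commuting triple with $\|T_k\|<1$ and $E_\alpha(T)=0$, then $\|p(T)\|\le\sup_{M_\alpha}\|p\|$ for every matrix polynomial $p$.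
(c) If $\alpha$ is non-degenerate, $M_\alpha$ is not a holomorphic retract of $\mathbb D^3$.

## Degenerate $\alpha$: the surface is a graph

If $\alpha=0$ then $M_\alpha=\mathbb D^3$ and there is nothing to prove. Suppose $\alpha\ne0$ and the strict triangle inequality fails. The equation keeps its form when we permute the indices of $z$ and $\alpha$ together, so we may assume $|\alpha_1|\ge|\alpha_2|+|\alpha_3|$, and then $\alpha_1\ne0$. Solve the equation for $z_1$:
$$z_1\,p(z_2,z_3)=\tilde p(z_2,z_3),\qquad p=\alpha_1-\bar\alpha_3z_2-\bar\alpha_2z_3,\qquad \tilde p=\bar\alpha_1z_2z_3-\alpha_2z_2-\alpha_3z_3 .$$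
On $\mathbb D^2$ the polynomial $p$ has no zero, because $|\bar\alpha_3z_2+\bar\alpha_2z_3|<|\alpha_2|+|\alpha_3|\le|\alpha_1|$ if $(\alpha_2,\alpha_3)\neq0$, and $p=\alpha_1$ otherwise. So $z_1=h(z_2,z_3)$ with $h=\tilde p/p$.

Next, $|h|<1$ on $\mathbb D^2$. Note $\tilde p=z_2z_3\overline{p(1/\bar z_2,1/\bar z_3)}$, so $|\tilde p|=|p|$ on $\mathbb T^2$. Replace $\alpha_1$ by $(1+\varepsilon)\alpha_1$: then $p$ has no zeros on the closed bidisc, so the new quotient $h_\varepsilon$ is holomorphic near $\overline{\mathbb D}{}^2$ with $|h_\varepsilon|=1$ on $\mathbb T^2$. By the maximum principle $|h_\varepsilon|\le1$ on $\mathbb D^2$, and $\varepsilon\to0$ gives $|h|\le1$. As $h(0)=0$, the maximum principle excludes $|h|=1$ inside.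

Hence $M_\alpha=\{z_1=h(z_2,z_3)\}$ is a graph over the whole bidisc, and $F(z)=f(h(z_2,z_3),z_2,z_3)$ extends $f$ with the same supremum. Together with Theorem 1 this proves Theorem 2(a).

## The surface $z_1+z_2+z_3=z_1z_2+z_1z_3+z_2z_3$: no graph, no retraction

Let $\alpha=(1,1,1)$, which is non-degenerate. The surface contains the disc $\{\lambda(1,\omega,\omega^2)\}$, $\omega=e^{2\pi\mathrm i/3}$, because both symmetric functions vanish there. It is not a graph over $\mathbb D^2$: for $z_1=0$ the equation is $z_3(z_2-1)=z_2$, and $|z_3|<1$ means $|z_2|<|z_2-1|$, i.e. $\operatorname{Re}z_2<\frac12$. So $M_\alpha$ has no point over $(z_1,z_2)=(0,\frac12)$.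

The degenerate case worked because $z\mapsto(h(z_2,z_3),z_2,z_3)$ is a holomorphic retraction onto $M_\alpha$. In general, if $\varrho$ is a holomorphic retraction onto $V$, then $f\circ\varrho$ is a norm-preserving extension of $f$. It is sensible to look for such a $\varrho$ now. There is none, and already the derivative at $0$ shows it.

We have $0\in M_\alpha$, and the tangent plane there is $\Pi=\{v_1+v_2+v_3=0\}$. Suppose $\varrho$ is a holomorphic retraction of $\mathbb D^3$ onto $M_\alpha$, and let $P=\varrho'(0)$. Since $\varrho$ is the identity on $M_\alpha$, $\varrho(0)=0$ and $P$ is the identity on $\Pi$. Since $\varrho$ takes values in $M_\alpha$, $P$ maps into $\Pi$. Thus $I-P$ vanishes on $\Pi$, so $Pv=v-(v_1+v_2+v_3)c$ for some $c\in\mathbb C^3$, and $Pv\in\Pi$ forces $c_1+c_2+c_3=1$. For $v\in\mathbb D^3$ the Schwarz lemma for $\lambda\mapsto\varrho_k(\lambda v)$ gives $|(Pv)_k|\le1$. As $(Pv)_k=(1-c_k)v_k-c_k\sum_{i\ne k}v_i$, taking the supremum over $v\in\mathbb D^3$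 gives
$$|1-c_k|+2|c_k|\le1 .$$
But $|1-c_k|\ge1-|c_k|$, so $c_k=0$ for every $k$, against $c_1+c_2+c_3=1$. This proves Theorem 2(c) for $\alpha=(1,1,1)$.

What stops is one formula $f\mapsto f\circ\varrho$ for all $f$ at once. By Hahn–Banach, each single linear functional on $\Pi$ extends to $\mathbb C^3$ with the same norm with respect to $\max|v_k|$; only a norm-one projection onto $\Pi$ is missing. So $F$ should be found for each $f$ separately, by a duality argument.

## All non-degenerate surfaces are $q_1q_2q_3=-1$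

Let $\mathbb H=\{\operatorname{Im}>0\}$.

**Lemma 2.** For non-degenerate $\alpha$ there is a product $\Psi$ of three Möbius maps, biholomorphic from $\mathbb D^3$ onto $\mathbb H^3$, with
$$\Psi(M_\alpha)=\mathcal M:=\{q\in\mathbb H^3:q_1q_2q_3=-1\},$$
and $E_\alpha\circ\Psi^{-1}$ is $(q_1q_2q_3+1)$ times a zero-free holomorphic function. In particular $dE_\alpha\neq0$ on $M_\alpha$, and any two non-degenerate $M_\alpha$ are equivalent under $\operatorname{Aut}(\mathbb D^3)$.

*Proof.* **Step 1: make the coefficients positive.** Non-degeneracy gives $\alpha_j\ne0$. Write $\alpha_j=r_je^{\mathrm i\theta_j}$, $\psi=\theta_1+\theta_2+\theta_3$, $z_j=e^{\mathrm i(\psi-\theta_j)}\hat z_j$. Then $\alpha_jz_j=e^{\mathrm i\psi}r_j\hat z_j$ and $\bar\alpha_3z_1z_2=e^{\mathrm i(2\psi-\theta_1-\theta_2-\theta_3)}r_3\hat z_1\hat z_2=e^{\mathrm i\psi}r_3\hat z_1\hat z_2$, and likewise for the other products. So $E_\alpha(z)=e^{\mathrm i\psi}E_r(\hat z)$.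

**Step 2: remove the linear terms.** Put $w_j=\frac{1+\hat z_j}{1-\hat z_j}$, so $\operatorname{Re}w_j>0$ and $\hat z_j=\frac{w_j-1}{w_j+1}$. Group $E_r=r_1(\hat z_1-\hat z_2\hat z_3)+r_2(\hat z_2-\hat z_1\hat z_3)+r_3(\hat z_3-\hat z_1\hat z_2)$. Expanding,
$$(w_1-1)(w_2+1)(w_3+1)-(w_1+1)(w_2-1)(w_3-1)=2(w_1w_2+w_1w_3-w_2w_3-1),$$
and similarly for the permuted expressions. With $\beta_1=r_2+r_3-r_1$, $\beta_2=r_1+r_3-r_2$, $\beta_3=r_1+r_2-r_3$ and $\beta=r_1+r_2+r_3$,
$$E_r(\hat z)\prod_j(w_j+1)=2(\beta_1w_2w_3+\beta_2w_1w_3+\beta_3w_1w_2-\beta).$$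
Non-degeneracy says exactly that all $\beta_j>0$.

**Step 3: make the coefficients equal.** Put $w_j=s\beta_ju_j$ with $s>0$, $s^2=\beta/(\beta_1\beta_2\beta_3)$; then $\operatorname{Re}u_j>0$. Since $\beta_1w_2w_3=s^2\beta_1\beta_2\beta_3u_2u_3=\beta u_2u_3$, and so on, the right side becomes $2\beta(u_1u_2+u_1u_3+u_2u_3-1)$.

**Step 4: turn the sum into a product.** Put $q_j=\frac{1+\mathrm iu_j}{1-\mathrm iu_j}$. This Möbius map takes the imaginary axis to the extended real line and $1$ to $\mathrm i$, so it maps $\{\operatorname{Re}u>0\}$ onto $\mathbb H$. As $\prod(1+\mathrm iu_j)+\prod(1-\mathrm iu_j)=2(1-u_1u_2-u_1u_3-u_2u_3)$, the expression in Step 3 equals $-\beta\prod_j(1-\mathrm iu_j)\,(q_1q_2q_3+1)$.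

All factors other than $q_1q_2q_3+1$ are zero-free, and $d(q_1q_2q_3)\ne0$ on $\mathcal M$. The last two claims follow. $\square$

For $\alpha=(1,1,1)$ the point $0$ goes to $w_j=1$, $u_j=1/\sqrt3$, $q_j=e^{\mathrm i\pi/3}$, and indeed $q_1q_2q_3=e^{\mathrm i\pi}=-1$. Being a retract is invariant under $\operatorname{Aut}(\mathbb D^3)$, so Theorem 2(c) now holds for every non-degenerate $\alpha$.

The map $q_k\mapsto\frac{q_k-\mathrm i}{q_k+\mathrm i}$ brings $\mathbb H^3$ back to $\mathbb D^3$, and its composition with $\Psi$ is a coordinatewise Möbius automorphism. By Lemma 1(c) it is enough to prove Theorem 1 for the image of $\mathcal M$ with the coordinates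
$$z_k=\frac{q_k-\mathrm i}{q_k+\mathrm i}.$$

The surface $\mathcal M$ has two free coordinates. Let
$$\Omega=\{(a,b)\in\mathbb H^2:\operatorname{Im}(ab)>0\}.$$
Since $\operatorname{Im}(-1/w)=\operatorname{Im}w/|w|^2$, we have $\mathcal M=\{(a,b,-1/(ab)):(a,b)\in\Omega\}$, and a holomorphic function on $\mathcal M$ is a holomorphic function $f(a,b)$ on $\Omega$. With arguments in $(0,\pi)$, a point of $\mathbb H^2$ lies in $\Omega$ iff $\arg a+\arg b<\pi$.

## A decomposition at finitely many points produces $F$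

Block matrices: $[X_{jl}]\ge0$ means $\sum_{j,l}\eta_j^*X_{jl}\eta_l\ge0$ for all vectors $\eta_j$, and $>0$ means positive definite.

**Lemma 3.** Let $z(1),\dots,z(n)\in\mathbb D^3$ and $w_1,\dots,w_n\in M_N$. Suppose there are $\Gamma'_k=[\Gamma'_k(j,l)]\ge0$ in $M_n(M_N)$ with
$$I-w_jw_l^*=\sum_{k=1}^3\big(1-z_k(j)\overline{z_k(l)}\big)\Gamma'_k(j,l)\qquad(1\le j,l\le n).\tag{1}$$
Then there is a Schur–Agler $F$ with $F(z(j))=w_j$ for all $j$.

*Proof.* **Step 1: read (1) as an isometry.** Factor $\Gamma'_k(j,l)=\gamma_k(j)\gamma_k(l)^*$ with $\gamma_k(j)$ of size $N\times m$ ($m=nN$ suffices). Rearranged, (1) says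
$$I+\sum_kz_k(j)\overline{z_k(l)}\,\gamma_k(j)\gamma_k(l)^*=w_jw_l^*+\sum_k\gamma_k(j)\gamma_k(l)^* .$$
Hence the assignment $\big(y,(\overline{z_k(l)}\gamma_k(l)^*y)_k\big)\mapsto\big(w_l^*y,(\gamma_k(l)^*y)_k\big)$, for $y\in\mathbb C^N$ and $1\le l\le n$, preserves inner products. It extends linearly to an isometry between two subspaces of $\mathbb C^N\oplus\mathbb C^{3m}$. These have equal dimension, hence equal codimension, so the isometry extends to a unitary
$$\mathcal U=\begin{pmatrix}U_{11}&U_{12}\\U_{21}&U_{22}\end{pmatrix}\quad\text{on }\mathbb C^N\oplus\mathbb C^{3m}.$$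

**Step 2: define $F$.** With $Z=z_1I_m\oplus z_2I_m\oplus z_3I_m$, $\|Z\|<1$, put
$$F(z)=U_{11}^*+U_{21}^*(I-ZU_{22}^*)^{-1}ZU_{12}^*,\qquad X=(I-U_{22}Z^*)^{-1}U_{21}.$$
Then $F^*=U_{11}+U_{12}Z^*X$ and $X=U_{21}+U_{22}Z^*X$; that is,
$$\mathcal U(y,Z^*Xy)=(F^*y,Xy).\tag{2}$$

**Step 3: $F$ interpolates.** Let $z=z(l)$ and let $\gamma^*y$ be the column $(\gamma_k(l)^*y)_k$. By construction $\mathcal U(y,Z^*\gamma^*y)=(w_l^*y,\gamma^*y)$. The second component says $(I-U_{22}Z^*)\gamma^*y=U_{21}y$, so $\gamma^*y=Xy$. The first component is then $w_l^*y=U_{11}y+U_{12}Z^*Xy=F(z(l))^*y$.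

**Step 4: $F$ is Schur–Agler.** Let $T$ be a commuting triple on $\mathcal K$ with $\|T_k\|<1$. Replace $Z$ by $\bigoplus_kI_m\otimes T_k$, again of norm $<1$, and each $U_{\mu\nu}$ by $U_{\mu\nu}\otimes I_{\mathcal K}$. The formula for $F$ then defines an operator through a convergent Neumann series. Write $Z=\sum_kE_k\otimes T_k$ with $E_k$ the coordinate projections of $\mathbb C^{3m}$. The term of degree $i+1$ is
$$\sum_{k_0,\dots,k_i}U_{21}^*E_{k_0}U_{22}^*E_{k_1}\cdots U_{22}^*E_{k_i}U_{12}^*\otimes T_{k_0}\cdots T_{k_i}.$$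
Since the $T_k$ commute, collecting equal monomials gives exactly the terms of degree $i+1$ in $\sum F_\nu\otimes T^\nu$. So the operator is $F(T)$. Identity (2) persists, and unitarity gives $\|y\|^2+\|Z^*Xy\|^2=\|F(T)^*y\|^2+\|Xy\|^2$, i.e.
$$I-F(T)F(T)^*=X^*(I-ZZ^*)X\ge0 .\qquad\square$$

For points of $\mathcal M$ it is convenient to rewrite (1). Let $(q_1(j),q_2(j),q_3(j))=(a_j,b_j,c_j)\in\mathcal M$, $1\le j\le n$, be distinct, and
$$J_k(j,l)=-\mathrm i\big(q_k(j)-\overline{q_k(l)}\big),\qquad \overline{J_k(j,l)}=J_k(l,j).$$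
A direct computation gives
$$1-z_k(j)\overline{z_k(l)}=\frac{2J_k(j,l)}{(q_k(j)+\mathrm i)\,\overline{(q_k(l)+\mathrm i)}} .\tag{3}$$
So (1) holds for some $\Gamma_k'\ge0$ if and only if
$$I-w_jw_l^*=\sum_{k=1}^3J_k(j,l)\,\Gamma_k(j,l)\qquad\text{for some }\Gamma_k\ge0,\tag{4}$$
with $\Gamma'_k(j,l)=\frac12(q_k(j)+\mathrm i)\Gamma_k(j,l)\overline{(q_k(l)+\mathrm i)}$.

**Lemma 4.** Let $f:\Omega\to M_N$ be holomorphic with $\|f\|\le1$, and $w_j=f(a_j,b_j)$. Then (4) is solvable.

*Lemma 4 implies Theorem 1.* Choose a dense sequence of distinct points of $\mathcal M$. For the first $n$ of them, Lemmas 4 and 3 give a Schur–Agler $F_n$ that agrees with $f$ there. As $\|F_n\|\le1$, Montel's theorem gives a subsequence converging locally uniformly on $\mathbb D^3$ to some $F$. $F$ equals $f$ on a dense subset of the surface, hence on all of it by continuity. By Lemma 1(a), $\|F(T)\|=\lim\|F_n(T)\|\le1$ along the subsequence, so $F$ is Schur–Agler. For scalar bounded $f\not\equiv0$ on $M_\alpha$,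 apply this to $f/\sup|f|$ to get $\sup_{\mathbb D^3}|F|\le\sup_{M_\alpha}|f|$; "$\ge$" is trivial, and so is $f\equiv0$. $\square$

Only Lemma 4 remains.

## Duality turns Lemma 4 into one matrix inequality

**Proposition 5.** Let $G=(g_{jl})>0$ be $d\times d$, $(a_j,b_j)\in\Omega$ for $1\le j\le d$ (repetitions allowed), $A=\operatorname{diag}(a_j)$, $B=\operatorname{diag}(b_j)$, and suppose
$$N_A=-\mathrm i(GA-A^*G)>0,\quad N_B=-\mathrm i(GB-B^*G)>0,\quad N_{AB}=-\mathrm i(GAB-B^*A^*G)>0.$$
Then for every holomorphic $f:\Omega\to M_N$ with $\|f\|\le1$ the block matrix $\big[g_{jl}\,(I-f(a_j,b_j)^*f(a_l,b_l))\big]_{j,l}$ is positive semidefinite.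

To read this, give $\mathbb C^d$ the inner product $\langle x,y\rangle_G=y^*Gx$. Then $x^*N_Ax=2\operatorname{Im}\langle Ax,x\rangle_G$. The hypotheses say that $A$, $B$ and $AB$ have positive imaginary part, as the coordinates $a,b,ab$ do on $\Omega$. The conclusion says that the operator $e_j\otimes\eta\mapsto e_j\otimes f(a_j,b_j)\eta$, which deserves the name $f(A,B)$, is a contraction. We first show that this suffices.

*Proof of Lemma 4 from Proposition 5.* **Step 1: the cone.** Let $\mathcal C$ be the convex cone of all Hermitian block matrices $[\sum_kJ_k(j,l)\Gamma_k(j,l)]$ with $\Gamma_k\ge0$. It is closed: the diagonal blocks are $\sum_k2\operatorname{Im}q_k(j)\,\Gamma_k(j,j)$, so in a convergent sequence the traces, hence the norms, of the $\Gamma_k$ stay bounded, and we can pass to a convergent subsequence of the $\Gamma_k$.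

It contains every $P\ge0$. Indeed
$$\frac1{J_k(j,l)}=\int_0^\infty e^{\mathrm is(q_k(j)-\overline{q_k(l)})}\,ds=\int_0^\infty e^{\mathrm isq_k(j)}\,\overline{e^{\mathrm isq_k(l)}}\,ds,\tag{5}$$
so $[1/J_1(j,l)]\ge0$. By Schur's product theorem $\Gamma_1(j,l)=P_{jl}/J_1(j,l)$ defines $\Gamma_1\ge0$; take $\Gamma_2=\Gamma_3=0$.

**Step 2: separate.** Suppose $W=[I-w_jw_l^*]\notin\mathcal C$. Then there is a Hermitian $H=[H_{jl}]$ with $\operatorname{tr}(XH)\ge0$ for $X\in\mathcal C$ and $\operatorname{tr}(WH)<0$. As $\mathcal C$ contains all $P\ge0$, $H\ge0$. For each $k$, $\sum_{j,l}J_k(j,l)\operatorname{tr}(\Gamma(j,l)H_{lj})\ge0$ for all $\Gamma\ge0$. This says that the matrix with $(l,j)$ block $J_k(j,l)H_{lj}$ is $\ge0$, i.e. $[J_k(l,j)H_{jl}]_{jl}\ge0$ for $k=1,2,3$.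

**Step 3: make everything strict.** Let $H_0=\big[\prod_kJ_k(l,j)^{-1}I_N\big]_{jl}$. We claim $H_0>0$ and $[J_k(l,j)(H_0)_{jl}]>0$ for each $k$. The second matrix is $[J_{k'}(l,j)^{-1}J_{k''}(l,j)^{-1}]\otimes I_N$ with $\{k,k',k''\}=\{1,2,3\}$. By (5), the scalar factor is the Gram matrix in $L^2(\mathbb R_+^2)$ of the functions $(s,s')\mapsto e^{\mathrm i(sq_{k'}(l)+s'q_{k''}(l))}$, $1\le l\le n$. The pairs $(q_{k'}(l),q_{k''}(l))$ are distinct, because two coordinates determine the third on $\mathcal M$; so these functions are distinct. They are characters (multiplicative and not zero) of the semigroup $\mathbb R_+^2$.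

Distinct characters are linearly independent. Take a shortest nontrivial relation $\sum c_l\chi_l=0$. It has at least two terms, say $\chi_1\ne\chi_2$; choose $x_0$ with $\chi_1(x_0)\ne\chi_2(x_0)$. Subtracting $\chi_1(x_0)\sum c_l\chi_l(x)=0$ from $\sum c_l\chi_l(x_0)\chi_l(x)=0$ gives a shorter relation in which $\chi_2$ still has a nonzero coefficient, a contradiction. As our functions are continuous, they are independent in $L^2$ too, and the Gram matrix is positive definite. The same argument in $L^2(\mathbb R_+^3)$ gives $H_0>0$.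

Put $G=H+\varepsilon H_0$ with $\varepsilon>0$ so small that $\operatorname{tr}(WG)<0$. Then $G>0$ and $[J_k(l,j)G_{jl}]>0$ for $k=1,2,3$.

**Step 4: apply Proposition 5.** Take $d=nN$ with index set $\{(j,u):1\le j\le n,1\le u\le N\}$, $g_{(j,u),(l,v)}=(G_{jl})_{uv}$, $A=\operatorname{diag}(a_j)\otimes I_N$, $B=\operatorname{diag}(b_j)\otimes I_N$. Then $N_A=[J_1(l,j)G_{jl}]>0$ and $N_B=[J_2(l,j)G_{jl}]>0$. From $c=-1/(ab)$,
$$c_l-\bar c_j=\frac{a_lb_l-\overline{a_jb_j}}{a_lb_l\,\overline{a_jb_j}},\qquad\text{so}\qquad N_{AB}=\big[\,\overline{a_jb_j}\;J_3(l,j)G_{jl}\;a_lb_l\,\big]_{jl},$$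
which is congruent to $[J_3(l,j)G_{jl}]$ and hence $>0$. Here the equation of the surface is used: the third coordinate becomes a condition on $AB$.

Apply the conclusion to the transpose $f^\top$, which is holomorphic and contractive, and to $\eta_{(j,u)}=\varepsilon_u$, the standard basis of $\mathbb C^N$. Here $f^\top(a_j,b_j)^*=\bar w_j$ and $(\bar w_jw_l^\top)_{uv}=(w_lw_j^*)_{vu}$, so
$$0\le\sum_{j,l,u,v}(G_{jl})_{uv}(I-w_lw_j^*)_{vu}=\sum_{j,l}\operatorname{tr}(W_{lj}G_{jl})=\operatorname{tr}(WG)<0,$$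
a contradiction. Hence $W\in\mathcal C$. $\square$

## Scalar discs through the points, and where they stop

How should one prove Proposition 5? The hypothesis $N_A>0$ lets us choose vectors $x_j$ with
$$x_j^*x_l=(N_A)_{jl}=-\mathrm i(a_l-\bar a_j)\,g_{jl},\qquad\text{so}\qquad g_{jl}=\frac{x_j^*x_l}{-\mathrm i(a_l-\bar a_j)} .\tag{6}$$
Suppose there were a holomorphic $\sigma:\mathbb H\to\mathbb H$ with $(t,\sigma(t))\in\Omega$ for all $t$ and $\sigma(a_j)=b_j$ for all $j$. Then $\varphi(t)=f(t,\sigma(t))$ is contractive on $\mathbb H$ with $\varphi(a_j)=f(a_j,b_j)$. The Pick matrix $\Big[\frac{I-\varphi(a_j)^*\varphi(a_l)}{-\mathrm i(a_l-\bar a_j)}\Big]$ is $\ge0$ (this is recalled in Step 6 below), and the Schur product with $[x_j^*x_l]\ge0$ is the claim.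

For a single point such a $\sigma$ exists, and it will guide us. Let $d=1$, $a=b=e^{\mathrm i\pi/4}$, $ab=\mathrm i$, and
$$\sigma(t)=\frac1{\sqrt2}+\frac1{\sqrt2-2t}.$$
Then $\sqrt2-2a=-\mathrm i\sqrt2$, so $\sigma(a)=\frac{1+\mathrm i}{\sqrt2}=b$. For $t\in\mathbb H$ both $\sigma(t)$ and $t\sigma(t)=\frac t{\sqrt2}-\frac12+\frac{\sqrt2/2}{\sqrt2-2t}$ have positive imaginary part, so the disc stays in $\Omega$. For real $t$ (off the pole) $\sigma(t)$ is real, and for $t<0$ it is positive.

For several points this approach stops at a definite place. Take $d=2$, $G=I$, $a_1=a_2=e^{\mathrm i\pi/4}$, $b_1=e^{\mathrm i\pi/4}$, $b_2=\mathrm i$. Both points lie in $\Omega$; $N_A,N_B,N_{AB}$ are diagonal with entries $2\operatorname{Im}a_j$, $2\operatorname{Im}b_j$, $2\operatorname{Im}(a_jb_j)$, all positive. But no function has $\sigma(a_1)=b_1$ and $\sigma(a_1)=b_2\ne b_1$. The hypotheses do not provide a scalar $\sigma$. A *matrix* $S(a_1)$, however, may well have both $b_1$ and $b_2$ as eigenvalues.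 So we look for a $d\times d$ matrix function $S$ on $\mathbb H$ with
$$S(a_j)x_j=b_jx_j\qquad(1\le j\le d),$$
and replace $f(t,\sigma(t))$ by "$f(t,S(t))$".

This must respect $\Omega$. An argument with $N_A,N_B$ only, as for Ando's inequality on the bidisc, would concern functions on all of $\mathbb H^2$, while $f$ lives only on $\Omega$; the boundary point $(-1,-1)$ of $\mathbb H^2$, with arguments $(\pi,\pi)$, is not in $\overline\Omega$. The slice of $\Omega$ over $t$ is $\{\zeta:0<\arg\zeta<\pi-\arg t\}$. So we want both $S(t)$ and $tS(t)$ to have nonnegative imaginary part for $t\in\mathbb H$. A scalar model is $\frac1{\tau-t}$ with $\tau>0$: for $t\in\mathbb H$,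
$$\operatorname{Im}\frac1{\tau-t}=\frac{\operatorname{Im}t}{|\tau-t|^2}>0,\qquad \operatorname{Im}\frac t{\tau-t}=\operatorname{Im}\frac\tau{\tau-t}>0.\tag{7}$$

Three facts from matrix theory will be used. The numerical range $W(S)=\{y^*Sy:\|y\|=1\}$ is compact and contains the spectrum $\sigma(S)$. For $\zeta\notin W(S)$ we have $\|(\zeta-S)^{-1}\|\le1/\operatorname{dist}(\zeta,W(S))$, since $\|(\zeta-S)y\|\ge|y^*(\zeta-S)y|\ge\operatorname{dist}(\zeta,W(S))$ for unit $y$. And the Riesz–Dunford integral $\frac1{2\pi\mathrm i}\int_\Gamma(\zeta-S)^{-1}\phi(\zeta)\,d\zeta$ depends only on the values and derivatives of $\phi$ at the spectrum, not on the cycle $\Gamma$ around it.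

## Pushing $f$ slightly past the boundary of $\Omega$

The matrix $S(t)$ will be Hermitian for real $t$, so its eigenvalues are then real and $f$ is not defined there; and for $t\in\mathbb H$ it will in general not be normal. We therefore first replace $f$ by functions that live on a slightly larger domain and decay. In logarithmic coordinates $\Omega$ is a tube. For $\delta\ge0$ let
$$\mathcal T_\delta=\{\zeta\in\mathbb C^2:\operatorname{Im}\zeta_1>-\delta,\ \operatorname{Im}\zeta_2>-\delta,\ \operatorname{Im}(\zeta_1+\zeta_2)<\pi+\delta\}.$$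
The map $(\zeta_1,\zeta_2)\mapsto(e^{\zeta_1},e^{\zeta_2})$ is biholomorphic from $\mathcal T_0$ onto $\Omega$.

**Lemma 6.** Let $f:\Omega\to M_N$ be holomorphic, $\|f\|\le1$. There are $\delta_m\in(0,\pi/4]$, $\kappa_m>0$, $C_m$ and holomorphic $\phi_m:\mathcal T_{\delta_m}\to M_N$ with $\|\phi_m\|\le1$ on $\overline{\mathcal T_0}$, $\|\phi_m(\zeta)\|\le C_me^{-\kappa_m|\operatorname{Re}\zeta|^2}$ on $\mathcal T_{\delta_m}$, and $\phi_m(\log a,\log b)\to f(a,b)$ for all $(a,b)\in\Omega$.

*Proof.* For $r\in(0,1)$ put $\kappa=1-r$, $\delta=\min\{(1-r)\pi/3,\pi/4\}$, $\zeta_3=\mathrm i\pi-\zeta_1-\zeta_2$ and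
$$\phi(\zeta)=e^{-\kappa(\zeta_1^2+\zeta_2^2+\zeta_3^2+\pi^2)}f\big(e^{r\zeta_1+(1-r)\mathrm i\pi/3},e^{r\zeta_2+(1-r)\mathrm i\pi/3}\big).$$
On $\mathcal T_\delta$ the two exponents inside $f$ have imaginary parts $>-r\delta+(1-r)\pi/3\ge0$, with sum $<r(\pi+\delta)+\frac23(1-r)\pi\le\pi$. So $\phi$ is well defined and holomorphic.

Write $\zeta_j=x_j+\mathrm iy_j$ for $j=1,2,3$. The scalar factor has modulus $e^{-\kappa(\sum x_j^2-\sum y_j^2+\pi^2)}$. On $\overline{\mathcal T_0}$ we have $y_j\ge0$ and $y_1+y_2+y_3=\pi$, so $\sum y_j^2\le\pi^2$ and the modulus is $\le1$. On $\mathcal T_\delta$ the $y_j$ are bounded and $\sum x_j^2\ge x_1^2+x_2^2=|\operatorname{Re}\zeta|^2$, which gives the decay. Let $r=r_m\to1$: the scalar factor tends to $1$ and the arguments of $f$ tend to $(e^{\zeta_1},e^{\zeta_2})$. $\square$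

## Proof of Proposition 5 with a matrix function $S$

**Step 1: find $S$ from the identity that links $N_A$, $N_B$, $N_{AB}$.** Let $L=N_A^{1/2}$, so $L^*L=N_A$, and put $x_j=Le_j$ with $e_j$ the standard basis; then (6) holds. We try
$$S(t)=C+R^*N_B(Q-t)^{-1}R$$
with constant matrices $C,R,Q$. To make $S(a_j)x_j$ computable, ask that $(Q-a_j)^{-1}Rx_j=e_j$, i.e. $RL=Q-A$. Then $S(a_j)x_j=b_jx_j$ for all $j$ means $CL+R^*N_B=LB$; after multiplication by $L^*$ this is
$$L^*CL+(Q^*-A^*)N_B=N_AB .$$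
Since $A^*B^*=B^*A^*$,
$$N_{AB}-A^*N_B=-\mathrm i(GAB-B^*A^*G-A^*GB+A^*B^*G)=-\mathrm i(GA-A^*G)B=N_AB .\tag{8}$$
So the requirement is just $L^*CL+Q^*N_B=N_{AB}$. We split the positive matrix $N_{AB}$ in halves and define
$$Q=\tfrac12N_B^{-1}N_{AB},\qquad C=\tfrac12L^{-*}N_{AB}L^{-1}>0,\qquad R=(Q-A)L^{-1}.$$
Then $Q^*N_B=\frac12N_{AB}=L^*CL$. Moreover $\hat Q=N_B^{1/2}QN_B^{-1/2}=\frac12N_B^{-1/2}N_{AB}N_B^{-1/2}>0$, so $Q$ has positive real spectrum and $Q-a_j$ is invertible. Hence
$$S(a_j)x_j=b_jx_j\qquad(1\le j\le d).\tag{9}$$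
For $d=1$, $G=1$, $a=b=e^{\mathrm i\pi/4}$ we get $Q=C=\frac1{\sqrt2}$, $|R|^2N_B=\frac12$, and $S$ is the function $\sigma$ above.

**Step 2: $S(t)$ and $tS(t)$ have nonnegative imaginary part.** As $N_B(Q-t)^{-1}=N_B^{1/2}(\hat Q-t)^{-1}N_B^{1/2}$,
$$S(t)=C+\hat R^*(\hat Q-t)^{-1}\hat R,\qquad\hat R=N_B^{1/2}R.$$
Diagonalize $\hat Q$, with eigenvalues $\tau_k>0$: for $y\ne0$, $y^*S(t)y=y^*Cy+\sum_k\frac{c_k}{\tau_k-t}$ with $c_k\ge0$ and $y^*Cy>0$. By (7),
$$\operatorname{Im}y^*S(t)y\ge0,\qquad\operatorname{Im}\big(t\,y^*S(t)y\big)>0\qquad(t\in\mathbb H,\ y\neq0).\tag{10}$$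
So $W(S(t))$, and hence $\sigma(S(t))$, lies in $\Sigma_t=\{\zeta\ne0:0\le\arg\zeta<\pi-\arg t\}$. In particular $S(t)$ is invertible for $t\in\mathbb H$. For real $t\notin\sigma(\hat Q)$ the matrix $S(t)$ is Hermitian, and $S(t)\ge C>0$ for $t<0$.

**Step 3: define $\Phi(t)$, the substitute for $f(t,S(t))$.** By Lemma 6 it suffices to prove the claim with $f(a,b)$ replaced by $\phi(\log a,\log b)$, $\phi=\phi_m$, and then to let $m\to\infty$. Write $\delta=\delta_m$, $\kappa=\kappa_m$. For $t\in\mathbb H$ let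
$$U_t=\{\zeta\ne0:-\delta<\arg\zeta<\pi-\arg t+\delta\}.$$
This sector has opening $\pi-\arg t+2\delta<2\pi$ and contains $\Sigma_t$. With these branches of $\arg$ and $\arg t\in(0,\pi)$, we have $(\log t,\log\zeta)\in\mathcal T_\delta$ for $\zeta\in U_t$. Put
$$\Phi(t)=\frac1{2\pi\mathrm i}\int_{\Gamma}(\zeta-S(t))^{-1}\otimes\phi(\log t,\log\zeta)\,d\zeta\ \in M_d\otimes M_N,$$
where $\Gamma\subset U_t$ is any cycle with winding number $1$ about each point of $\sigma(S(t))$ and $0$ about each point outside $U_t$. By Cauchy's theorem the choice of $\Gamma$ does not matter. Near a given $t_0\in\mathbb H$ we may fix $\Gamma$ as the boundary of $\{-\frac\delta2<\arg\zeta<\pi-\arg t_0+\frac\delta2,\ \epsilon<|\zeta|<\frac1\epsilon\}$ with $\epsilon$ small: for $t$ near $t_0$ the closure of this region lies in $U_t$, and the region contains $\sigma(S(t))$ by continuity. The integrand is holomorphic in $t$, so $\Phi$ is holomorphic on $\mathbb H$.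

By (9), $(\zeta-S(a_j))^{-1}x_j=(\zeta-b_j)^{-1}x_j$, and $b_j\in\sigma(S(a_j))$. Cauchy's formula gives
$$\Phi(a_j)(x_j\otimes\eta)=x_j\otimes\phi(\log a_j,\log b_j)\,\eta\qquad(\eta\in\mathbb C^N).\tag{11}$$

**Step 4: $\Phi$ is bounded on $\mathbb H$.** This crude bound is needed for the maximum principle in Step 5. Fix $t$ and take for $\Gamma$ the positively oriented boundary of $\{-\frac\delta2<\arg\zeta<\pi-\arg t+\frac\delta2,\ \epsilon<|\zeta|<\frac1\epsilon\}$, $\epsilon$ small. Let $\epsilon\to0$. On the inner arc the resolvent is bounded (as $S(t)$ is invertible), $\phi$ is bounded and the length is $O(\epsilon)$. On the outer arc the resolvent is $O(1/|\zeta|)$, the length is $O(|\zeta|)$ and $\phi\to0$. So the arcs contribute nothing in the limit, and $\Phi(t)$ is the integral over the two rays.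

By (10), $W(S(t))\subset\{\operatorname{Im}\zeta\ge0\}\cap\{\operatorname{Im}(t\zeta)\ge0\}$. A point with $\arg\zeta=-\frac\delta2$ has distance $|\zeta|\sin\frac\delta2$ to the first half-plane. A point with $\arg\zeta=\pi-\arg t+\frac\delta2$ has $\arg(t\zeta)=\pi+\frac\delta2$ and so distance $|\zeta|\sin\frac\delta2$ to the second. By the resolvent estimate the integrand on the rays is bounded by $C_me^{-\kappa(\log|\zeta|)^2}/(|\zeta|\sin\frac\delta2)$. With $x=\log|\zeta|$,
$$\|\Phi(t)\|\le\frac{2}{2\pi}\cdot\frac{C_m}{\sin\frac\delta2}\int_{-\infty}^\infty e^{-\kappa x^2}dx,$$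
which is finite and independent of $t$.

**Step 5: $\|\Phi\|\le1$ on $\mathbb H$.** On the real line $S$ is Hermitian, so there the bound is exact; we then pass to the interior. Let $Z\subset\mathbb R$ consist of $0$, $\sigma(\hat Q)$ and the real zeros of $\det S$. It is finite, because the rational function $\det S$ has no zeros in $\mathbb H$ and so is not identically zero. Let $t_0\in\mathbb R\setminus Z$. Then $S(t_0)$ is Hermitian and invertible, with distinct eigenvalues $\mu_k$ and orthogonal spectral projections $P_k$. If $t_0>0$, each $\arg\mu_k$ is $0$ or $\pi$; if $t_0<0$, all $\mu_k>0$ by Step 2. So $(\arg t_0,\arg\mu_k)$ is $(0,0)$, $(0,\pi)$ or $(\pi,0)$, never $(\pi,\pi)$, and $(\log t_0,\log\mu_k)\in\overline{\mathcal T_0}\subset\mathcal T_\delta$.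

If $t_0>0$ and $t\in\mathbb H$ is close to $t_0$, then $\arg t<\frac\delta2$ and $U_t\supset\{-\delta<\arg\zeta<\pi+\frac\delta2\}$. If $t_0<0$, then $U_t\supset\{|\arg\zeta|<\delta\}$, as $\arg t<\pi$. So for small $\epsilon$ the closed discs $|\zeta-\mu_k|\le\epsilon$ are disjoint and lie in $U_t$ (with $\arg\zeta$ near $\arg\mu_k$) for all $t\in\mathbb H$ close to $t_0$. By continuity they contain $\sigma(S(t))$ in their interiors. Their boundary circles form an admissible cycle, on which the integrand converges uniformly as $t\to t_0$. Since $(\zeta-S(t_0))^{-1}=\sum_k(\zeta-\mu_k)^{-1}P_k$,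
$$\Phi(t)=\sum_k\frac1{2\pi\mathrm i}\oint_{|\zeta-\mu_k|=\epsilon}(\zeta-S(t))^{-1}\otimes\phi(\log t,\log\zeta)\,d\zeta\ \xrightarrow[t\to t_0]{}\ \sum_kP_k\otimes\phi(\log t_0,\log\mu_k).$$
The $P_k$ are mutually orthogonal projections, so the limit has norm $\max_k\|\phi(\log t_0,\log\mu_k)\|\le1$, by the bound of Lemma 6 on $\overline{\mathcal T_0}$.

For unit vectors $\xi,\eta$ the function $v=\langle\Phi\xi,\eta\rangle$ is bounded and holomorphic on $\mathbb H$, and $\limsup|v|\le1$ at all boundary points except those of $Z\cup\{\infty\}$. Transport $v$ to $\mathbb D$, with exceptional points $p_1,\dots,p_M\in\mathbb T$. For $\epsilon>0$ the function $\log|v(\lambda)|+\epsilon\sum_k\log\frac{|\lambda-p_k|}2$ is subharmonic. Its $\limsup$ is $\le0$ at each boundary point: at the $p_k$ because $v$ is bounded, elsewhere because $|\lambda-p_k|\le2$. By the maximum principle it is $\le0$ on $\mathbb D$. Let $\epsilon\to0$ to get $|v|\le1$. Thus $\|\Phi\|\le1$.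

**Step 6: from contractivity of $\Phi$ to the inequality.** The function $\Theta(t)=\Phi(-\bar t)^*$ is holomorphic on $\mathbb H$ with $\|\Theta\|\le1$. Multiplication by $\Theta$ is a contraction $M_\Theta$ on the Hardy space of $\mathbb H$ with values in $\mathbb C^d\otimes\mathbb C^N$, whose reproducing kernel is $k(s,t)=\frac1{2\pi}\cdot\frac1{-\mathrm i(s-\bar t)}$. Writing $k_t=k(\cdot,t)$, we have $M_\Theta^*(k_ty)=k_t\Theta(t)^*y$. So $\|\sum_lk_{t_l}y_l\|^2-\|M_\Theta^*\sum_lk_{t_l}y_l\|^2\ge0$ says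
$$\sum_{j,l}y_j^*\,\frac{I-\Theta(t_j)\Theta(t_l)^*}{-\mathrm i(t_j-\bar t_l)}\,y_l\ge0 .$$
Take $t_j=-\bar a_j$ (repetitions do no harm). Then $\Theta(t_j)=\Phi(a_j)^*$ and $t_j-\bar t_l=a_l-\bar a_j$, so
$$\left[\frac{I-\Phi(a_j)^*\Phi(a_l)}{-\mathrm i(a_l-\bar a_j)}\right]_{jl}\ge0 .$$
Test this on $y_l=x_l\otimes\eta_l$ and use (11) and (6). With $\phi(j):=\phi(\log a_j,\log b_j)$,
$$0\le\sum_{j,l}\frac{x_j^*x_l}{-\mathrm i(a_l-\bar a_j)}\,\eta_j^*\big(I-\phi(j)^*\phi(l)\big)\eta_l=\sum_{j,l}g_{jl}\,\eta_j^*\big(I-\phi(j)^*\phi(l)\big)\eta_l .$$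
Here $\phi=\phi_m$. Let $m\to\infty$: $\phi_m(\log a_j,\log b_j)\to f(a_j,b_j)$, and Proposition 5 follows. $\square$

Proposition 5 gives Lemma 4, and Lemma 4 gives Theorem 1. Theorem 2(a) and (c) are then proved as well. $\blacksquare$

## Operator triples annihilated by $E_\alpha$

We prove Theorem 2(b); here the Schur–Agler part of Theorem 1 is essential. Let $\alpha$ be non-degenerate, $T$ a commuting triple with $\|T_k\|<1$ and $E_\alpha(T)=0$, and $p$ a matrix polynomial. Padding with zeros we may take $p$ square, $N\times N$; neither side of the claim changes. If $\sup_{M_\alpha}\|p\|>0$, scale it to $1$. So suppose $\sup_{M_\alpha}\|p\|\le1$; we show $\|p(T)\|\le1$. If the supremum is $0$, this applies to all multiples of $p$ and gives $p(T)=0$.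

By Theorem 1 there is a Schur–Agler $F$ with $F=p$ on $M_\alpha$. By Lemma 2, $dE_\alpha\ne0$ on $M_\alpha=\{E_\alpha=0\}\cap\mathbb D^3$, so near each point of $M_\alpha$ the function $E_\alpha$ is one of a system of local coordinates, and $F-p$, which vanishes where $E_\alpha$ does, is divisible by it. Hence $\Delta=(F-p)/E_\alpha$ is holomorphic on $\mathbb D^3$. By Lemma 1(b), applied to $E_\alpha I_N$ and $\Delta$,
$$F(T)-p(T)=(I_N\otimes E_\alpha(T))\,\Delta(T)=0,$$
so $\|p(T)\|=\|F(T)\|\le1$. $\blacksquare$
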